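# Cyclic colorings of plane graphs with $\Delta^*+k^*$ colors

## 1. Faces as nodes: at most two faces at every vertex

All graphs in these notes are finite. Let $G$ be a connected plane graph; multiple edges are allowed, loops are not.

**Definition (cyclic coloring).** The *degree* of a face is the number of vertices incident with it, and $\Delta^*=\Delta^*(G)$ is the maximum face degree. A *cyclic coloring* of $G$ colors the vertices so that any two distinct vertices incident with the same face receive distinct colors. The least number of colors is $\chi_c(G)$. Finally $k^*=k^*(G)$ is the maximum number of vertices that two distinct faces have in common (put $k^*=0$ if there is only one face).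

Each face forces as many colors as it has vertices, so $\chi_c\ge\Delta^*$. How many more colors can overlapping faces force? Borodin, Broersma, Glebov and van den Heuvel proved that for every connected plane graph with $\Delta^*\ge5$,
$$\chi_c(G)\le\max\{\Delta^*+3k^*+2,\ \Delta^*+14\}.$$
The paper of Stanislav Jendrol and Roman Sotak, "On the cyclic coloring conjecture", arXiv:2009.10436 (2020), is the source of the following conjecture: there are constants $D,K$ such that $\chi_c(G)\le\Delta^*+k^*$ for every connected plane graph with $\Delta^*\ge D$ and $k^*\ge K$. We shall prove it.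

Four cases by hand.

* A tree on $n$ vertices has one face, so $\Delta^*=\chi_c=n$.
* A cycle of length $n$ has two faces, both containing all vertices, so $\Delta^*=k^*=\chi_c=n$.
* In $K_4$ the faces are four triangles, any two sharing two vertices, so $\Delta^*=3$, $k^*=2$. Any two vertices lie on a common face, so $\chi_c=4\le 5$.
* Let $k\ge2$. Take a triangular prism and subdivide each of the three edges joining the two triangles into a path with $k$ vertices, ends included. The three large faces have $2k$ vertices each and pairwise share exactly one path, that is, $k$ vertices. A triangle shares 2 vertices with a large face, and the two triangles are disjoint. So $\Delta^*=2k$ and $k^*=k$. Each of the $3k$ vertices is on exactly two of the three large faces, so any two vertices share a large face, and $\chi_c=3k=\Delta^*+k^*$.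

The last example shows that $\Delta^*+k^*$ cannot be lowered in general, even by 1.

It helps to forget the edges of $G$ and keep only incidences.

**Definition (system).** A *system* is a finite simple bipartite planar graph $H$ with a fixed plane drawing and parts $V,F$; the elements of $F$ are called *faces*. For $f\in F$ let $N(f)\subseteq V$ be its neighborhood and $d(f)=|N(f)|$; for $f\neq g$ let $cd(f,g)=|N(f)\cap N(g)|$. An *$N$-coloring* colors $V$ with $N$ colors so that distinct vertices with a common neighbor in $F$ get different colors. For integers $\Delta\ge k\ge1$, let $\mathcal H(\Delta,k)$ be the class of systems with $d(f)\le\Delta$ for all $f$ and $cd(f,g)\le k$ for all $f\ne g$.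

Given $G$, place a point in each face and join it, inside the face, once to each incident vertex. This is a system; its $N$-colorings are the cyclic $N$-colorings of $G$; and if $k^*\ge1$ it lies in $\mathcal H(\Delta^*,k^*)$. Systems are closed under deleting vertices and faces, which plane graphs are not. For instance, deleting the two triangles from the system of the subdivided prism leaves three faces $f_1,f_2,f_3$ and three groups of $k$ vertices, each group adjacent to two of the faces.

In this last system every vertex has two faces. Such a vertex is an edge between its faces, and we are coloring the edges of a multigraph. This is the easy case.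

**Theorem 1 (special case).** Let $H\in\mathcal H(\Delta,k)$, and suppose that every $v\in V$ has at most two neighbors in $F$. Then $H$ is $(\Delta+k)$-colorable.

*Proof.* Vertices without faces can be colored arbitrarily; drop them. Make a multigraph: its nodes are the faces; $v$ with faces $f,g$ becomes an edge $fg$; $v$ with a single face $f$ becomes an edge from $f$ to a new node of degree 1. This multigraph is loopless, has maximum degree at most $\Delta$ and multiplicity at most $k$, and colorings of $H$ are its proper edge colorings. That $N=\Delta+k$ colors suffice is Vizing's theorem for multigraphs. We prove it, because its moves come back later.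

Suppose it fails, and take a counterexample with fewest edges. Choose an edge $e_1=xy_1$ and a proper coloring of the other edges with $N$ colors. Let $\mathrm{miss}(y)$ be the set of colors absent at $y$; it has at least $N-\Delta=k\ge 1$ elements. A *fan* is a sequence of distinct edges $e_1,\dots,e_p$ with $e_i=xy_i$ (the $y_i$ may repeat) such that for $i\ge2$ the color of $e_i$ is missing at $y_j$ for some $j<i$.

**(a) Shift: no color is missing at both $x$ and some $y_i$ of a fan.** Suppose $\alpha$ is. Going back from $e_i$ by the definition of a fan we find indices $1=i_1<\dots<i_r=i$ such that the color of $e_{i_{j+1}}$ is missing at $y_{i_j}$. Give $e_{i_j}$ the color of $e_{i_{j+1}}$ for $j<r$, and give $e_{i_r}$ the color $\alpha$. At $x$ the colors stay distinct. At a node $y$ the new colors were missing at $y$, and they are distinct from each other because they are colors of distinct edges at $x$, or $\alpha$, which is missing at $x$. So everything is colored, a contradiction.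

**(b) Chain: if $\alpha\in\mathrm{miss}(x)$ and $\beta\in\mathrm{miss}(y_i)$, then the $\alpha$–$\beta$ path starting at $y_i$ ends at $x$.** The edges colored $\alpha$ or $\beta$ form paths and even cycles. By (a), $\alpha$ is present at $y_i$ and $\beta$ at $x$, so $x$ and $y_i$ are ends of such paths. Suppose the claim fails, and take $i$ minimal for which it fails, with some $\alpha,\beta$. Let $P$ be the path at $y_i$; it does not contain $x$. Exchange $\alpha$ and $\beta$ on $P$. Then $e_1,\dots,e_i$ is still a fan. Indeed its edges keep their colors, and none has color $\alpha$. If $e_l$, $l\le i$, has color $\beta$, it was justified by some $y_m$ with $m<l$ and $\beta\in\mathrm{miss}(y_m)$; by minimality the path at $y_m$ ends at $x$, so $y_m\notin P$ and $\beta$ is still missing at $y_m$. Other colors are not affected. But now $\alpha$ is missing at both $x$ and $y_i$, contradicting (a).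

**(c) The sets $\mathrm{miss}(y)$ for distinct nodes $y$ of a fan are disjoint.** If $\beta\in\mathrm{miss}(y_i)\cap\mathrm{miss}(y_j)$ with $y_i\ne y_j$, take $\alpha\in\mathrm{miss}(x)$. By (b), $x,y_i,y_j$ are three ends of one path, which is absurd.

**Count.** Take a maximal fan $e_1,\dots,e_p$ and let $Y$ be the set of its nodes $y_i$. A color missing at some $y\in Y$ is present at $x$ by (a), on an edge that belongs to the fan by maximality. By (c), $\sum_{y\in Y}|\mathrm{miss}(y)|\le p-1\le k|Y|-1$. But $|\mathrm{miss}(y)|\ge k$ for all $y\in Y$, so the sum is at least $k|Y|$. This is a contradiction. $\square$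

Neither planarity nor a lower bound on $k$ was used. What changes if vertices may lie on three or more faces?

## 2. A vertex on three faces breaks the two-colored paths

A vertex with three faces is a hyperedge, and we can still try to run the same proof. A component of the $\alpha$–$\beta$ colored vertices (joined when they conflict) may still be recolored by exchanging $\alpha$ and $\beta$. What is lost is that components are paths, and with it (c). Here is the smallest picture. Let $p$ be a vertex with faces $x,z$ and color $\beta$, let $r$ be a vertex with faces $z,y,y'$ and color $\alpha$, and let there be no other $\alpha$- or $\beta$-colored vertices on these faces. Then $x$ misses $\alpha$, both $y$ and $y'$ miss $\beta$, and the component $\{p,r\}$ ends at all three of $x,y,y'$. The exchange makes $x$ miss $\beta$ and makes $y,y'$ miss $\alpha$, so no color becomes missing at both $x$ and $y$. The sets of missing colors at $y$ and $y'$ need not be disjoint, and the count in Theorem 1 collapses.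

Euler's formula offers some comfort. In a minimal counterexample the vertices with at least three faces turn out to have only a bounded number of incidences per large face (Lemma 1 below), while a large face has at least a constant times $k$ vertices. So obstacles are rare on average. But this does not repair the proof: a chain starting at $f$ may be long and end at an obstacle far from $f$, and the starting point is the uncolored vertex. The repair has two halves.

* Count all chains in a region $Y$ of faces at once. Many chains must end at few obstacles, so a region on which recoloring is stuck needs many obstacles or many vertices leading out of it: a boundary of at least a constant times $k|Y|$. The only exception will be an odd set of faces that contains too many vertices.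
* Such regions expand. In a planar graph they cannot expand around a typical face. We do not get to choose the region, so we need a face around which *every* region fails to expand; this is an electrical statement.

## 3. The two theorems and the classical tools

**Theorem A.** There is a constant $K$ such that for all integers $\Delta\ge k\ge K$ every $H\in\mathcal H(\Delta,k)$ is $(\Delta+k)$-colorable. Hence:

* every connected plane graph with $k^*\ge K$ satisfies $\chi_c\le\Delta^*+k^*$ (the conjecture, with any $D$);
* every connected plane graph with $\Delta^*\ge K$ satisfies $\chi_c\le\Delta^*+\max\{k^*,K\}$.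

**Sharpness.** For every $k\ge2$ there is a plane graph with $k^*=k$, $\Delta^*=2k$ and $\chi_c=3k=\Delta^*+k^*$. (This is the subdivided prism of Section 1.)

**Theorem B.** For an odd set $Z$ of at least 3 faces of $G$, let $E(Z)$ be the set of vertices incident with at least two faces of $Z$, and let $\Phi(G)=\max_Z\frac{2|E(Z)|}{|Z|-1}$ ($0$ if there is no such $Z$). For every $\varepsilon\in(0,1]$ there is $\Delta_\varepsilon$ such that every connected plane graph with $\Delta^*\ge\Delta_\varepsilon$ satisfies
$$\max\{\Delta^*,\Phi\}\le\chi_c\le\lceil(1+\varepsilon)\max\{\Delta^*,\Phi\}\rceil.$$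

For the subdivided prism and the set $Z$ of its three large faces, $|E(Z)|=3k$, so $\Phi\ge3k$.

We shall use Hall's theorem and the following.

**Euler count.** A simple planar bipartite graph on $n\ge1$ vertices has at most $2n$ edges. Consequently, if all vertices of one part $X$ have degree at least 3 and $Y$ is the other part, then $3|X|\le2(|X|+|Y|)$, that is, $|X|\le2|Y|$.

**Farkas' lemma.** If $A\lambda\ge b$, $\lambda\ge0$ has no solution, there is $c\ge0$ with $c^{T}A\le0$ and $c^{T}b>0$.

**Edmonds' matching polytope theorem.** The convex hull of the incidence vectors of the matchings of a graph is the set of $x\ge0$ with $\sum_{e\ni f}x_e\le1$ for every vertex $f$ and $\sum_{e\subseteq O}x_e\le\frac{|O|-1}2$ for every odd vertex set $O$ with $|O|\ge3$. (In a triangle, $x=(\frac12,\frac12,\frac12)$ satisfies the vertex conditions, and the set $O$ of all three vertices excludes it.) We use it with LP duality.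

**Effective conductance.** For a finite network with edge conductances $a$, a vertex $x$ and a set $B\not\ni x$ let
$$C(x,B)=\min\Big\{\sum_{yz}a(y,z)(\psi(y)-\psi(z))^2:\ \psi(x)=1,\ \psi|_B=0\Big\}$$
(Dirichlet principle). If $C(x,B)>0$, then $1/C(x,B)$ is the minimum of $\sum_e\theta(e)^2/a(e)$ over unit flows $\theta$ from $x$ to $B$ (Thomson principle). For unit conductances put $C_R(o)=C(o,\{y:d(o,y)\ge R\})$, $R\ge1$. On a long path with $o$ far from the ends, $C_R(o)=2/R$: two branches of $R$ unit resistors in parallel. A connected infinite locally finite graph is *transient* if $\lim_RC_R(o)>0$ and *recurrent* otherwise; finite connected graphs count as recurrent. The two-sided infinite path is recurrent. In the infinite 3-regular tree the resistance to distance $R$ is $\sum_{i=1}^R\frac1{3\cdot2^{i-1}}=\frac23(1-2^{-R})$, so $C_R\to\frac32$ and the tree is transient.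

**Theorem BS** (Benjamini–Schramm, Recurrence of distributional limits of finite planar graphs, Electron. J. Probab. 2001, Thm 1.1). A distributional limit of random rooted finite connected planar graphs, with degrees bounded by a constant and with the root uniform given the graph, is almost surely recurrent.

Here convergence means that for every $R$ the distribution of the ball of radius $R$ about the root converges. For a path with $j$ vertices and uniform root, the limit is the two-sided infinite path.

**Separators** (Lipton–Tarjan, Applications of a planar separator theorem, SIAM J. Comput. 1980). An $n$-vertex planar graph with nonnegative vertex costs of total at most 1 has, for each $\epsilon\in(0,1]$, a set of $O(\sqrt{n/\epsilon})$ vertices whose deletion leaves no component of cost more than $\epsilon$. With all costs $1/n$ and $\epsilon=t/n$ the set has size $O(n/\sqrt t)$; if $n\le t$ the empty set will do. So for every $\eta_1>0$ there is $t$ such that every $n$-vertex planar graph has a set of at most $\eta_1n$ vertices whose deletion leaves components of at most $t$ vertices.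

## 4. Critical systems have few vertices on three or more faces

**Definition (critical).** Let $N>\Delta\ge1$ be integers and $k:=N-\Delta$. A system $H$ with all $d(f)\le\Delta$ is *critical* if it is not $N$-colorable, every $H-v$ ($v\in V$) is $N$-colorable, and it is *reduced*: $d(f)\ge2$ for all $f$, and $N(f)\not\subseteq N(g)$ for $f\ne g$.

Deleting a face that violates one of the last two conditions does not change the set of colorings and keeps all $H-v$ colorable, so reducedness can always be achieved. No codegree assumption is made here.

*Example.* Take the system of the prism with paths of $m\ge2$ vertices, and $N=3m-1$ colors, $\Delta=2m$, so $k=m-1$. All $3m$ vertices pairwise conflict, so $H$ is not $N$-colorable but every $H-v$ is. A triangle has a vertex on each of the three paths, a large face meets only two paths, and $2m>3$; so $H$ is reduced. It is critical. The $3(m-2)$ inner path vertices have two faces, the six path ends have three.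

In a critical system every $v$ has *conflict degree* (number of other vertices sharing a face with $v$) at least $N$, since otherwise a coloring of $H-v$ extends to $v$. As $d(f)-1<N$, every $v$ has degree at least 2. Let $V_2$ be the set of vertices of degree exactly 2, and $V_3$ the rest. If $v\in V_2$ has faces $f,g$, then $d(f)+d(g)-cd(f,g)-1\ge N$ and $d(g)\le\Delta$, $cd(f,g)\ge1$; so
$$d(f)\ge k+cd(f,g)+1\ge k+2.\tag{1}$$
(In the example: $2m\ge(m-1)+m+1$, with equality.)

Put $F_1=\{f:d(f)\ge k/72\}$, $F_0=F\setminus F_1$, $n_1=|F_1|$. By (1), faces of $F_0$ have neighbors only in $V_3$, and both faces of a $V_2$-vertex lie in $F_1$. Let $w(f,g)$ be the number of $v\in V_2$ with neighbors $f,g$, extended additively to $w(X,Y)$ for disjoint sets $X,Y$. Let $M$ be the simple graph on $F_1$ with $f\sim g$ iff $w(f,g)\ge1$; a subdivision of $M$ lies in $H$, so $M$ is planar. Let $h(f)=|N(f)\cap V_3|$, and let $e(\cdot,\cdot)$ count edges of $H$ between two sets.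

**Lemma 1.** In a critical system: $n_1\ge1$, $|V_3|\le16n_1$, $e(V_3,F_1)\le34n_1$, $e(V_3,F_0)\le192n_1$.

*Proof.* Split $V_3=P_{01}\cup P_2\cup P_3$ according to having at most 1, exactly 2, or at least 3 neighbors in $F_1$. By the Euler count, $|P_3|\le2n_1$.

**Step (i): $e(V_3,F_0)\le12|V_3|$.** The small faces are bounded by Euler. There are at most $2|V_3|$ faces of $F_0$ with at least 3 neighbors; the bipartite graph between them and $V_3$ has at most $3|V_3|$ vertices, hence at most $6|V_3|$ edges. Faces of $F_0$ with exactly 2 neighbors form, by reducedness, the edges of a simple planar graph on $V_3$; there are at most $3|V_3|$ of them, with at most $6|V_3|$ incidences.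

**Step (ii): $|P_{01}|\le|V_3|/6$.** A vertex with at most one large face needs many small ones. If $v\in P_{01}$, then
$$\Delta+k\le(\Delta-1)+\sum_{\sigma\in F_0,\ \sigma\sim v}(d(\sigma)-1).$$
The sum is at least $k+1$ and each term is less than $k/72$, so $v$ has more than 72 neighbors in $F_0$. By (i), $72|P_{01}|\le12|V_3|$.

**Step (iii): $|P_2|\le6n_1+2|P_{01}|$.** This is the delicate part: many vertices could lie on the same two large faces. Let $\mathcal M$ be the loopless multigraph drawn on the sphere with vertex set $F_1$ in which each $v\in P_2$ gives an edge, through $v$, between its two $F_1$-neighbors. A *digon* is a face of $\mathcal M$ whose boundary is exactly a 2-cycle. An edge on a cycle has different faces on its two sides, so a digon has exactly one side of each of its two edges.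

*Claim: the number of (edge, side) pairs lying on non-digon faces of $\mathcal M$ is at most $6n_1$.* Suppose there is a digon $D$ bounded by $e,e'$. If $\mathcal M$ is just the 2-cycle $e,e'$ (no other vertices or edges), both faces are digons and the count is 0. Otherwise delete $e$. Let $\rho$ be the face on the other side of $e$; $\rho\ne D$ because $e$ lies on a cycle. The faces $D$ and $\rho$ merge to a face $\rho'$, whose list of edge sides is that of $\rho$ with the $\rho$-side of $e$ replaced by the $D$-side of $e'$. We check that $\rho'$ is a digon if and only if $\rho$ is.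

* If $\rho$ is a digon, it is bounded by $e$ and some $e''$. Here $e''\ne e'$, since otherwise the sphere would consist of $D$, $\rho$ and the 2-cycle $e,e'$. So $\rho'$ is bounded exactly by the 2-cycle $e',e''$ and is a digon.
* If $\rho'$ is a digon, it is bounded by $e'$ and some $y\ne e'$, and the other side of $e'$ does not lie on $\rho'$. So the edge sides on $\rho$ are one of $e$ and one of $y$. An isolated vertex on the boundary of $\rho$ would be on the boundary of $\rho'$, so there is none. As $e,e',y$ are parallel, the boundary of $\rho$ is exactly the 2-cycle $e,y$.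

Thus the count is unchanged by the deletion. Repeating, we may assume there are no digons. Connect components by adding bridges inside faces; a face with a bridge on its boundary is not a digon, so none is created, and the number of edges does not decrease. If there are at least 3 vertices, every face now has a boundary walk of length at least 3: a walk of length 1 would be a loop, one of length 2 would be a 2-cycle, hence a digon, or a single edge traversed twice, and then there would be only two vertices. By Euler's formula there are at most $3n_1-6$ edges. If there are 2 vertices, there is at most one edge, since two or more parallel edges on the sphere form digons. If there is 1 vertex there is no edge. In all cases there are at most $3n_1$ edges, so at most $6n_1$ sides. This proves the claim. (If $n_1=0$ there are no edges at all.)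

*Using the claim.* Each $v\in P_2$ has a neighbor $\sigma(v)\in F_0$. It lies in a face $\rho(v)$ of $\mathcal M$ on one side of the edge $v$. By the claim, at most $6n_1$ of the $v$ have $\rho(v)$ non-digon. Suppose $\rho(v)=D$ is a digon with vertices $A,B$ and edges $v,v'$. By reducedness there is $y\in N(\sigma(v))\setminus N(A)$. As $\sigma(v)\in D$, we have $y\in D\cup\{v,v'\}$; as $v,v'\in N(A)$, in fact $y\in D$. Now $y\in V_3$, since it has a neighbor in $F_0$. All its $F_1$-neighbors are in $\{A,B\}$, because the open face $D$ contains no vertex of $\mathcal M$, and $A$ is not one of them. So $y\in P_{01}$. Different digons are disjoint, so at most $|P_{01}|$ digons occur, each as $\rho(v)$ for at most two $v$.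

**Step (iv): combination.** We have $|V_3|\le3|P_{01}|+8n_1$ and $|P_{01}|\le\frac16|V_3|$, so $|P_{01}|\le\frac12|P_{01}|+\frac43n_1$, so $|P_{01}|\le\frac83n_1$ and $|V_3|\le16n_1$. If $n_1=0$, then $V_3=\emptyset$, and $V_2=\emptyset$ because the faces of $V_2$-vertices lie in $F_1$; so $V=\emptyset$ and $H$ is $N$-colorable, a contradiction. Finally $e(V_3,F_1)\le2(16n_1+n_1)=34n_1$ by the Euler count, and $e(V_3,F_0)\le12\cdot16n_1=192n_1$. $\square$

## 5. Dense odd sets, and Theorems A and B from them

A color class contains at most $(s-1)/2$ vertices that have two faces in a given odd set of $s$ faces. So a set $Z$ of $s$ faces with more than $N\frac{s-1}2$ such vertices prevents $N$-coloring. The central statement is that a critical system contains, up to a small error, such a set. For $Z\subseteq F$ let $e_2(Z)$ be the number of $v\in V_2$ with both neighbors in $Z$.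

**Proposition P.** For all $A_0\ge2$ and $\eta\in(0,1)$ there is $k_0$ such that: if $H$ is critical for $N=\Delta+k$ with $k\ge k_0$ and $N\le A_0k$, then there is $Z\subseteq F_1$ with $M[Z]$ connected, $|Z|=s\ge3$ odd, and
$$e_2(Z)\ge(N-\eta k)\tfrac{s-1}2.\tag{2}$$

In the critical example of Section 4 (with $m\ge3$), the three large faces have $e_2(Z)=3m-6$, and (2) reads $3m-6\ge3m-1-\eta(m-1)$, which holds once $\eta(m-1)\ge5$.

The proof occupies Sections 6 and 7. First we see what it gives.

### 5.1 Theorem A

Let $K$ be at least 48960 and at least the $k_0$ of Proposition P for $A_0=C_1+1$, $\eta=\frac1{20}$, where $C_1=4520\cdot800$. Suppose $\Delta\ge k\ge K$ and some member of $\mathcal H(\Delta,k)$ is not $N$-colorable, $N=\Delta+k$. Choose such an $H$ with $|V|$ minimum, then $|F|$ minimum. Then $H$ is critical: $H-v\in\mathcal H(\Delta,k)$ has fewer vertices, and a face violating reducedness could be deleted. Moreover every member of $\mathcal H(\Delta,k)$ with fewer $V$-vertices is $N$-colorable. Note $w(f,g)\le cd(f,g)\le k$.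

Proposition P needs $N\le A_0k$. The next lemma provides it.

**Lemma 3.** $\Delta<C_1k$ with $C_1=4520\cdot800$.

*Proof.* Suppose $\Delta\ge C_1k$.

**Step 1: few faces are huge.** Since $M$ has at most $3n_1$ edges, $\sum_{f\in F_1}d(f)\le2k\cdot3n_1+34n_1\le40kn_1$. So $L=\{f\in F_1:d(f)>800k\}$ has $|L|\le n_1/20$. By Lemma 1, $\sum_{v\in V_3}\deg v\le226n_1$, so $V^h=\{v\in V_3:\deg v\ge4520\}$ has $|V^h|\le n_1/20$. Let $S=F_1\setminus L$.

**Step 2: every vertex $v\in V\setminus V^h$ with a neighbor in $S$ has a neighbor in $L$.** If $v\in V_3\setminus V^h$ had no neighbor in $L$, all its faces would have degree at most $800k$, and its conflict degree would be less than $4520\cdot800k\le\Delta$, a contradiction. If $v\in V_2$ has a face $f\in S$, its other face $g$ satisfies $d(g)\ge N+1-d(f)>\Delta-800k>800k$, so $g\in L$. For each such $v$ choose one neighbor $g(v)\in L$.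

**Step 3: each ordinary face meets three of the rare objects.** Let $S^*=\{f\in S:h(f)<k/72\}$; by Lemma 1, $|S\setminus S^*|\le34\cdot72n_1/k\le n_1/20$. Let $f\in S^*$. As $d(f)\ge k/72>h(f)$, $f$ has a neighbor $v_0\in V_2$; let $g_1=g(v_0)$, which is the other face of $v_0$. By (1), $d(f)\ge k+cd(f,g_1)+1$. Let $A(f)=\{g(v):v\in N(f)\setminus V^h\}\ni g_1$ and $q=|N(f)\cap V^h|$. Since $N(f)\subseteq V^h\cup\bigcup_{g\in A(f)}N(g)$,
$$d(f)\le cd(f,g_1)+(|A(f)|-1)k+q .$$
So $k+1\le(|A(f)|-1)k+q$. If $|A(f)|=1$ then $q\ge k+1\ge2$; if $|A(f)|=2$ then $q\ge1$. Always $|A(f)|+q\ge3$.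

**Step 4: Euler count.** Contract each $v\in V\setminus V^h$ with a neighbor in $S^*$ into $g(v)$, and keep only the vertices $S^*\cup L\cup V^h$ and one copy of each edge between $S^*$ and $L\cup V^h$. This is a simple planar bipartite graph in which every $f\in S^*$ has degree at least $|A(f)|+q\ge3$. So $|S^*|\le2(|L|+|V^h|)\le n_1/5$. But $|S^*|\ge n_1-\frac{n_1}{20}-\frac{n_1}{20}=0.9n_1>n_1/5$, a contradiction. $\square$

The next lemma excludes dense sets of three faces, which mere counting cannot exclude, as the prism shows. It is here that minimality of $H$ in $\mathcal H(\Delta,k)$ is used.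

**Lemma 4.** Let $f_1,f_2,f_3$ be distinct faces in $F_1$ with at least two of $w_{12},w_{13},w_{23}$ positive, where $w_{ij}=w(f_i,f_j)$. Then $3\Delta-2(w_{12}+w_{13}+w_{23})>k$.

*Proof.* Let $T$ be the set of $V_2$-vertices with both faces among $f_1,f_2,f_3$, so $|T|=w_{12}+w_{13}+w_{23}$, and $R=(N(f_1)\cup N(f_2)\cup N(f_3))\setminus T$. Then $2|T|+|R|\le\sum d(f_i)\le3\Delta$, so it suffices to show $|R|>k$. Suppose $|R|\le k$.

**Step 1: merge the three faces.** Contract $f_1,f_2,f_3$ together via two vertices of $T$ in different bundles (a *bundle* $ij$ is the set of $w_{ij}$ vertices with faces $f_i,f_j$) into one face $z$, delete the rest of $T$, and remove parallel edges. The resulting system $H'$ is planar with $N(z)=R$, and no other face meets $T$. As $d(z)=|R|\le k\le\Delta$, also all codegrees with $z$ are at most $k$; so $H'\in\mathcal H(\Delta,k)$, with fewer vertices. Hence $V\setminus T$ has an $N$-coloring respecting all faces other than $f_1,f_2,f_3$, in which all vertices of $R$ have different colors.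

**Step 2: color $T$ by Hall's theorem.** For $r\in R$ let $Z(r)=\{i:r\in N(f_i)\}$, and let $\rho_i$, $\rho_{\ge2}$ be the numbers of $r$ with $Z(r)=\{i\}$ and $|Z(r)|\ge2$. A color not used on $R$ is allowed on all of $T$. The color of $r$ with $Z(r)=\{i\}$ is allowed exactly on the bundle $jl$, where $\{i,j,l\}=\{1,2,3\}$. If $|Z(r)|\ge2$, the color of $r$ is not allowed on $T$. Vertices of $T$ conflict with others only via $f_1,f_2,f_3$, and they pairwise conflict, as any two bundles share a face. So we need distinct representatives. The lists are constant on each bundle, so Hall's condition need only be checked for unions of full bundles.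

* One bundle: at least $N-|R|\ge\Delta\ge w_{ij}$ colors.
* Bundles $12,13$ (others by symmetry): $N-\rho_1-\rho_{\ge2}$ colors are allowed on at least one of them. Now $w_{12}+w_{13}+\rho_1+\#\{r:|Z(r)|\ge2,\,1\in Z(r)\}=d(f_1)\le\Delta$, and $\#\{r:Z(r)=\{2,3\}\}\le k$. Adding, $w_{12}+w_{13}+\rho_1+\rho_{\ge2}\le N$.
* All three bundles: $N-\rho_{\ge2}$ colors. Here $w_{12}+w_{13}+\#\{r:|Z(r)|\ge2,\,1\in Z(r)\}\le\Delta$ and $w_{23}+\#\{r:Z(r)=\{2,3\}\}\le cd(f_2,f_3)\le k$, so $|T|+\rho_{\ge2}\le N$.

So the coloring extends to $H$, a contradiction. $\square$

**End of the proof of Theorem A.** By Lemma 3, $N\le A_0k$ with $A_0=C_1+1$. Proposition P with $\eta=\frac1{20}$ gives $Z\subseteq F_1$ with $|Z|=s\ge3$ odd, $M[Z]$ connected, and $e_2(Z)\ge(\Delta+k-\eta k)\frac{s-1}2$. Since $M[Z]$ is simple planar with bundles of size at most $k$, and face degrees are at most $\Delta$, also $e_2(Z)\le(3s-6)k$ and $e_2(Z)\le s\Delta/2$.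

* $s=3$: $\Delta+k-\eta k\le e_2(Z)\le3k$, so $\Delta\le(2+\eta)k$, and $3\Delta-2e_2(Z)\le\Delta-2k+2\eta k\le3\eta k<k$. As $M[Z]$ is connected, at least two of its three bundles are nonempty, so this contradicts Lemma 4.
* $s\ge5$: from $(\Delta+(1-\eta)k)\frac{s-1}2\le\frac{s\Delta}2$ we get $\Delta\ge(s-1)(1-\eta)k$, hence $\Delta+(1-\eta)k\ge s(1-\eta)k$. Inserting this in the lower bound, $\frac{s-1}2\cdot s(1-\eta)k\le e_2(Z)\le(3s-6)k$, that is, $0.95\,s(s-1)\le6s-12$. For $s=5$ it reads $19\le18$, and the difference $0.95s^2-6.95s+12$ increases for $s\ge5$. So it is false for all $s\ge5$.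

This proves the first statement of Theorem A. If $G$ is a connected plane graph with $k^*\ge K$, apply it with $(\Delta,k)=(\Delta^*,k^*)$; here $k^*\le\Delta^*$. If $\Delta^*\ge K$, apply it with $(\Delta^*,\max\{k^*,K\})$. $\blacksquare$

### 5.2 Theorem B

**Lower bound.** Clearly $\chi_c\ge\Delta^*$. For odd $Z$, a color class contains at most $(|Z|-1)/2$ vertices of $E(Z)$, because each uses at least two faces of $Z$ and no face is used twice. So $|E(Z)|\le\chi_c(|Z|-1)/2$, and $\chi_c\ge\Phi$.

**Upper bound.** Let $\Delta=\Delta^*$, $N=\lceil(1+\varepsilon)\max\{\Delta,\Phi\}\rceil$, $k=N-\Delta$. Then $k\ge\varepsilon\Delta>0$, and since $\Delta\le\frac N{1+\varepsilon}$, also $k\ge N-\frac N{1+\varepsilon}\ge\frac\varepsilon2N$. Suppose the system of $G$ is not $N$-colorable. Delete $V$-vertices to obtain a minimal non-$N$-colorable system and reduce it; it is critical. Proposition P with $A_0=2/\varepsilon$, $\eta=\varepsilon/4$ applies if $\Delta_\varepsilon$ is large, because $k\ge\varepsilon\Delta$. It gives an odd set $Z$, $|Z|=s\ge3$, of faces of $G$. A $V_2$-vertex with both faces in $Z$ is incident with two faces of $Z$ in $G$. As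 $k\le N$,
$$|E(Z)|\ge e_2(Z)\ge(1-\tfrac\varepsilon4)N\tfrac{s-1}2\ge(1-\tfrac\varepsilon4)(1+\varepsilon)\max\{\Delta,\Phi\}\tfrac{s-1}2>\Phi\,\tfrac{s-1}2,$$
using $(1-\frac\varepsilon4)(1+\varepsilon)=1+\frac{3\varepsilon}4-\frac{\varepsilon^2}4>1$ and $\max\{\Delta,\Phi\}>0$. This contradicts the definition of $\Phi$. $\blacksquare$

## 6. Effective conductance to a sparse set in a planar network

The planar half of the argument says: in a planar network with bounded total conductance at each vertex, a typical vertex is electrically almost disconnected from any sufficiently sparse set $B$. We would like to quote Theorem BS, but it needs bounded degrees, and our conductances and degrees are arbitrary. A gadget repairs this.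

**Lemma 2.** For all $A_0\ge1$ and $\kappa>0$ there is $b>0$ such that: if $G$ is a simple planar graph on $n\ge1$ vertices with positive edge conductances $a$, $\sum_ya(x,y)\le A_0$ for every $x$, and $|B|\le bn$, then at least $n/2$ vertices $x\notin B$ have $C(x,B)<\kappa$.

*Proof.*

**Step 1: degrees at most 3, unit conductances.** *For $\kappa',\delta>0$ there is $R$ such that in every finite planar graph of maximum degree at most 3, all but at most a fraction $\delta$ of the vertices $o$ have $C_R(o)<\kappa'$.* Note that $C_R(o)$ depends only on the ball of radius $R$ about $o$, and is non-increasing in $R$, since a larger $R$ means fewer constraints. Suppose the claim fails. Then for each $j$ there is a graph where a fraction greater than $\delta$ of the vertices has $C_j\ge\kappa'$, hence $C_R\ge\kappa'$ for all $R\le j$. Take a uniform root and its component; given the component, the root is uniform on it. Pass to a distributional limit along a subsequence, which exists since degrees are bounded. There are finitely many possible balls of radius $R$, so for each fixed $R$ the event $C_R(o)\ge\kappa'$ has probability at least $\delta$ in the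 limit. These events decrease in $R$, so with probability at least $\delta$ all hold, and then the limit is infinite and transient. This contradicts Theorem BS.

**Step 2: replace each vertex by a binary tree.** The tree must have the edges at $x$ as leaves, in their cyclic order, with heavy edges near the root, so that routing a flow through it costs little. Put $a'=a/A_0$. For a vertex $x$ let $e_1,\dots,e_m$ be its edges in cyclic order (starting anywhere), $a_i'=a'(e_i)$, so $\sum a_i'\le1$. If $m\ge2$, let $J_i=[\sum_{j<i}a_j',\sum_{j\le i}a_j']$ with midpoint $p_i$, and form the binary tree $T_x$ with leaves $p_1,\dots,p_m$ in this order, as follows. Internal nodes are the dyadic intervals $I\subseteq[0,1)$ both of whose halves contain points $p_i$. For each half $I'$ of $I$ there is one tree edge: down to the leaf $p_i$ if $I'$ contains only $p_i$, and otherwise to the smallest dyadic interval containing all points of $I'$ (which is an internal node, since both its halves contain points). The root is the smallest dyadic interval containing all the points. If $m\le1$, $T_x$ is a single node, serving as root and as leaf.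

*Example.* For $a'=(\frac12,\frac14,\frac14)$ the points are $\frac14,\frac58,\frac78$. The root is $[0,1)$; its left half leads to the leaf $\frac14$, its right half to the node $[\frac12,1)$, whose halves lead to the leaves $\frac58$ and $\frac78$.

Consider a tree edge belonging to a half $I'$ of $I$, $|I'|=2^{-\ell}$, and let $S$ be the set of leaves below it, that is, the points in $I'$. Each $p_i\in I'$ has another point $p_j$ in the other half of $I$, at distance at most $2|I'|$; so $a_i'/2\le|p_i-p_j|\le2|I'|$. Hence the intervals $J_i$ ($i\in S$), which have disjoint interiors, lie within distance $2|I'|$ of $I'$, and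
$$\sum_{i\in S}a_i'\le5\cdot2^{-\ell}.\tag{3}$$
Along a root–leaf path the values $\ell\ge1$ are distinct.

Let $G'$ be obtained by replacing each $x$ by $T_x$ and each edge $e=xy$ by an edge joining the corresponding leaves; all conductances in $G'$ are 1. Since the leaves are in cyclic order, $G'$ is planar. Internal nodes have at most two children and one parent, leaves at most a parent and one external edge, so the maximum degree is at most 3. A tree with $m\ge1$ leaves has $2m-1$ nodes, so $|V(G')|\le4|E(G)|+n\le13n$. Let $r_x$ be the root of $T_x$ and $r_B=\{r_y:y\in B\}$.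

**Step 3: flows in $G$ become flows in $G'$.** Suppose $x\notin B$ and $C(x,B)\ge\kappa$. By Thomson's principle there is a unit flow $\theta$ from $x$ to $B$ with $\sum\theta(e)^2/a(e)\le1/\kappa$. Route it through $G'$: the external edge of $e$ carries $\theta(e)$, and a tree edge of $T_y$ with leaf set $S$ carries, downwards, the net flow $\sum_{i\in S}\theta_i$ leaving $y$ through the edges of $S$. Flow is conserved at leaves and at internal nodes other than roots, and the net outflow of $r_y$ is that of $y$; so this is a unit flow from $r_x$ to $r_B$. By Cauchy–Schwarz and (3), the square of the flow on a tree edge is at most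
$$\Big(\sum_{i\in S}\theta_i^2/a_i'\Big)\cdot5\cdot2^{-\ell}.$$
Sum over all edges of $G'$. Each edge $e$ of $G$ contributes at most $\theta(e)^2\le\theta(e)^2/a'(e)$ for the external edge, plus, at each of its two ends, at most $5\theta(e)^2/a'(e)\sum_{\ell\ge1}2^{-\ell}=5\theta(e)^2/a'(e)$. So the energy is at most $11\sum\theta(e)^2/a'(e)\le11A_0/\kappa$, and $C_{G'}(r_x,r_B)\ge\kappa':=\kappa/(11A_0)$.

**Step 4: conclusion.** Take $R$ from Step 1 for $\kappa'$ and $\delta=1/52$, and $b=2^{-R}/12$. At most $13n/52=n/4$ vertices $x$ have $C_R(r_x)\ge\kappa'$. At most $3\cdot2^R|B|\le n/4$ vertices $x$ have $r_x$ within distance less than $R$ of $r_B$, because degrees are at most 3; this includes all $x\in B$. For every other $x$, all of $r_B$ is at distance at least $R$ from $r_x$, so $C_{G'}(r_x,r_B)\le C_R(r_x)<\kappa'$, and by Step 3 $C(x,B)<\kappa$. $\square$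

## 7. Proof of Proposition P

Suppose $H$ is critical and no set $Z$ as in the Proposition exists. We look for a contradiction.

### 7.1 Constants

Let
$$s_0=\lceil A_0\rceil+2,\quad\sigma=\frac\eta{8s_0},\quad\xi=\frac\eta{8s_0^2},\quad c^*=\Big[\big(1+\tfrac{s_0A_0}\sigma\big)\big(\tfrac{2A_0}\xi+\tfrac{s_0}\sigma\big)\Big]^{-1},\quad\kappa=\frac{c^{*2}}{8A_0}.$$
Since $2A_0/\xi=16A_0s_0^2/\eta>36$, we have $c^*<1/36$. Let $b$ be from Lemma 2 for $A_0,\kappa$. Choose $\eta_1>0$ with $\eta_1+2\eta_1A_0/c^*\le b/2$, then $t=t(\eta_1)$ from the separator theorem, then $r_0=r_0(t)$ from 7.3, and then $k_0$ so that $k\ge k_0$ implies $r_0\le\eta k/(8s_0)$ (in particular $r_0\le k/2$) and $68/(c^*k)\le b/2$.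

### 7.2 A separator, a sparse bad set, and an uncolored vertex in a good place

*Purpose.* We want a region $W$ of bounded size, so that colors fall into boundedly many types, and inside it a face $f_0$ that is electrically far from everything bad. The face is chosen before we know which part of $W$ will matter.

Let $\mathrm{Sep}\subseteq F_1$, $|\mathrm{Sep}|\le\eta_1n_1$, be such that components of $M-\mathrm{Sep}$ have at most $t$ vertices. For $f\in F_1\setminus\mathrm{Sep}$ let $\ell(f)=h(f)+w(f,\mathrm{Sep})$, and let $\mathrm{Bad}=\{f\in F_1\setminus\mathrm{Sep}:\ell(f)>c^*k/2\}$. By Lemma 1,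
$$\sum\ell(f)\le34n_1+\Delta|\mathrm{Sep}|\le34n_1+A_0k\eta_1n_1,$$
so $|\mathrm{Bad}|\le(68/(c^*k)+2\eta_1A_0/c^*)n_1$, and $B:=\mathrm{Sep}\cup\mathrm{Bad}$ has $|B|\le bn_1$. Consider the network on $M$ with conductances $a(f,g)=w(f,g)/k$; the total conductance at a face is at most $\Delta/k\le A_0$. By Lemma 2 (recall $n_1\ge1$) there is $f_0\in F_1\setminus B$ with
$$C(f_0,B)<\kappa.\tag{4}$$
As $\ell(f_0)\le c^*k/2<k/72\le d(f_0)$, some vertex of $N(f_0)$ is not counted in $\ell(f_0)$: there is $v\in V_2$ with neighbors $f_0$ and some $g_0\in F_1\setminus\mathrm{Sep}$. Let $W$ be the vertex set of the component of $M-\mathrm{Sep}$ containing $f_0,g_0$; $|W|\le t$. Let $E(W)$ be the set of edges of $M[W]$, called *bundles*; for a bundle $e$ let $V_e$ be the set of $V_2$-vertices whose faces are the ends of $e$, and $w_e=|V_e|$. Let $V_2(W)=\bigcup_{e\in E(W)}V_e$ and $e_0=f_0g_0$. Fix an $N$-coloring $\phi$ of $H-v$; the vertex $v$ is uncolored.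

For a color $\gamma$ let $m_\gamma$ be the set of $e\in E(W)$ such that $V_e$ contains a $\gamma$-colored vertex, and $D_\gamma$ the set of $f\in W$ such that some $\gamma$-colored vertex of $N(f)$ is not in $V_2(W)$. Since each face has at most one vertex of each color, $m_\gamma$ is a matching of $(W,E(W))$ avoiding $D_\gamma$. *Example:* if $W=\{f_0,g_0,h\}$, and $\gamma$ occurs on a vertex of the bundle $f_0g_0$ and, at $h$, on a vertex of $V_3$, then $m_\gamma=\{f_0g_0\}$ and $D_\gamma=\{h\}$. Let $\mathrm{Miss}(f)$ be the set of colors absent from $N(f)$; $|\mathrm{Miss}(f)|\ge N-\Delta=k$.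

### 7.3 Weights on the bundles by Farkas' lemma

*Purpose.* Recoloring $V_2(W)$ means choosing new matchings for the colors. Colors of the same type are interchangeable and come in large numbers, so this is a linear program. It must be infeasible, and its dual is a weighting that certifies that the present matchings are optimal.

The *type* of $\gamma$ is $(m_\gamma,D_\gamma)$; the number of types is at most some $T_0(t)$. For a set $\mathcal T$ of types consider the system in variables $\lambda_{\tau,m}\ge0$, where $\tau=(m_\tau,D_\tau)\in\mathcal T$ and $m$ is a matching of $(W\setminus D_\tau,E(W))$, edges meeting $D_\tau$ being dropped: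
$$\sum_{\tau,m}\lambda_{\tau,m}\big(1[e\in m]-1[e\in m_\tau]\big)\ge1[e=e_0]\qquad(e\in E(W)).\tag{5}$$
Up to isomorphism there are finitely many such systems with $|W|\le t$. For each feasible one fix a rational solution and a positive integer $q$ with $q\lambda$ integral, and let $n(t)\ge1$ be at least the maximum of $\sum q\lambda$ over all of them. Let $\Gamma$ be the set of colors whose type has at least $n(t)$ colors. Then at most $r_0:=T_0(t)n(t)$ colors are outside $\Gamma$.

**Claim: with $\mathcal T$ the set of types of colors in $\Gamma$, (5) is infeasible.** Suppose it is feasible. For each $\tau,m$ pick $q\lambda_{\tau,m}$ colors of type $\tau$, all choices disjoint, and replace their matching $m_\tau$ by $m$. Before, $e$ is in the matchings of exactly $w_e-1[e=e_0]$ colors, since the vertices of $V_e$ pairwise conflict and only $v\in V_{e_0}$ is uncolored. Now it is in the matchings of at least $w_e-1[e=e_0]+q1[e=e_0]\ge w_e$ colors. Recolor the vertices of each $V_e$ injectively with such colors (this colors $v$ too), and leave all vertices outside $V_2(W)$ unchanged. Suppose two vertices of some $N(f)$ now have the same color $\gamma$.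

* If both are in $V_2(W)$, their bundles both contain $f$ and lie in one matching, so they coincide, contradicting injectivity.
* If exactly one is in $V_2(W)$, then $f\in W$ and the other shows $f\in D_\gamma$; but the matching of $\gamma$ avoids $D_\gamma$.
* If neither is, $\phi$ was not proper.

So we have an $N$-coloring of $H$, a contradiction.

By Farkas' lemma there is $c:E(W)\to\mathbb R_{\ge0}$ with $c_{e_0}>0$ such that for every $\gamma\in\Gamma$
$$m_\gamma\text{ is a maximum }c\text{-weight matching of }(W\setminus D_\gamma,E(W)).\tag{6}$$
Let $U$ be the vertex set of the component of $(W,\{e:c_e>0\})$ containing $e_0$, and $E_U$ the set of all $e$ with $c_e>0$ inside $U$. Thus $f_0\in U$ and $|U|\ge2$. We have no control over $U$ beyond this.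

### 7.4 Localization to a subset $Y$ of $U$

*Purpose.* We show that optimality (6) survives when we look only at a set $Y\subseteq U$ of faces, provided that everything leading out of $Y$ inside $U$ is declared an obstacle. Bundles from $Y$ to $W\setminus U$ have weight zero and are no obstacle.

Let $\emptyset\ne Y\subseteq U$ and $W_Y=(W\setminus U)\cup Y$. For $f\in Y$ let $b_Y(f)$ be the number of vertices of $N(f)$ that are *not* $V_2$-vertices with both faces in $W_Y$. The $M$-neighbors of $f$ outside $W$ lie in $\mathrm{Sep}$, so
$$b_Y(f)=h(f)+w(f,F_1\setminus W)+w(f,U\setminus Y)=\ell(f)+w(f,U\setminus Y).\tag{7}$$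
In particular $b_U(f)=\ell(f)$. Let $D_\gamma^Y$ be the set of $f\in Y$ where $\gamma$ occurs on a vertex counted by $b_Y(f)$; each $f$ is in $D_\gamma^Y$ for at most $b_Y(f)$ colors, and $D_\gamma\cap Y\subseteq D_\gamma^Y$ because $W_Y\subseteq W$. Let $E_Y$ be the set of $e\in E_U$ with both ends in $Y$, $m_\gamma^Y=m_\gamma\cap E_Y$, and $G_\gamma=(Y\setminus D_\gamma^Y,E_Y)$, where edges meeting $D_\gamma^Y$ are dropped. If $e\in m_\gamma^Y$ has end $f$, the only $\gamma$-vertex of $N(f)$ is in $V_e$ and is not counted in $b_Y(f)$, so $f\notin D_\gamma^Y$; thus $m_\gamma^Y$ is a matching of $G_\gamma$. Write $b_Y(Y')=\sum_{f\in Y'}b_Y(f)$.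

**Local optimality.** *For $\gamma\in\Gamma$,*
$$m_\gamma^Y\text{ is a maximum }c\text{-weight matching of }G_\gamma.\tag{8}$$
Let $m$ be a matching of $G_\gamma$. Let $m^\circ$ consist of all $e\in m_\gamma\cap E_U$ with an end in $U\setminus Y$ and all $e\in m_\gamma$ with $c_e>0$ in other components. If an edge of the first kind has an end $f\in Y$, then $\gamma$ occurs at $f$ on a $V_2$-vertex with its other face outside $W_Y$, so $f\in D_\gamma^Y$ and $m$ does not cover $f$. Together with $D_\gamma\cap Y\subseteq D_\gamma^Y$ this shows that $m\cup m^\circ$ is a matching of $(W\setminus D_\gamma,E(W))$. By (6), $c(m)+c(m^\circ)\le c(m_\gamma)=c(m_\gamma^Y)+c(m^\circ)$, which proves (8).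

**Laminar duals.** By Edmonds' theorem and LP duality, for $\gamma\in\Gamma$ the maximum weight in $G_\gamma$ equals the minimum of $\sum_fu_f+\sum_Oz_O\frac{|O|-1}2$ over $u,z\ge0$ ($O$ ranging over odd subsets of $Y\setminus D_\gamma^Y$ with $|O|\ge3$) subject to $u_f+u_g+\sum_{O\ni f,g}z_O\ge c_{fg}$ for all edges of $G_\gamma$. We choose an optimal $(u^\gamma,z^\gamma)$ such that $\{O:z_O^\gamma>0\}$ is *laminar*: any two members are disjoint or nested. To see that one exists, consider the optimal solutions, a compact set. First minimize $\sum z_O(|O|-1)/2$ among them, then maximize $\sum z_O|O|^2$. Suppose $O,O'$ with $z_O,z_{O'}\ge\epsilon>0$ cross, that is, they meet and neither contains the other.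

* If $|O\cap O'|$ is odd, shift $\epsilon$ from $O,O'$ to $O\cup O'$ and $O\cap O'$, ignoring a singleton. An edge inside both $O$ and $O'$ is inside both new sets, and an edge inside one of them is inside $O\cup O'$; so feasibility is kept. Optimality and the first sum are kept because $|O|+|O'|=|O\cup O'|+|O\cap O'|$. The second sum strictly increases: this is clear by convexity if $|O\cap O'|\ge3$, and if $|O\cap O'|=1$, then $(|O|+|O'|-1)^2-|O|^2-|O'|^2=2(|O|-1)(|O'|-1)-1>0$.
* If $|O\cap O'|$ is even, shift $\epsilon$ from $O,O'$ to $O\setminus O'$, $O'\setminus O$, ignoring singletons, and add $\epsilon$ to $u_f$ for $f\in O\cap O'$. An edge inside $O\cap O'$ loses $2\epsilon$ and gains $2\epsilon$; an edge from $O\cap O'$ to $O\setminus O'$ or $O'\setminus O$ loses $\epsilon$ and gains $\epsilon$; an edge inside $O\setminus O'$ or $O'\setminus O$ is compensated by the new set. So feasibility is kept. The objective changes by $-\epsilon|O\cap O'|$ in the $z$-part and $+\epsilon|O\cap O'|$ in the $u$-part, so optimality is kept, while the first sum decreases by $\epsilon|O\cap O'|>0$.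

Either case contradicts the choice. Complementary slackness says: for every maximum weight matching $m$ of $G_\gamma$, $u_f^\gamma>0$ implies that $m$ covers $f$, and $z_O^\gamma>0$ implies that $m$ has exactly $(|O|-1)/2$ edges inside $O$.

Three facts follow. They are the shift, the chain and the counting moves of Theorem 1, in the presence of obstacles.

**Fact 1 (shift).** *If $g\in Y$ is an end of a bundle $gf\in E_Y$, then (number of $V_2$-vertices at $g$ in bundles of $E_Y$)$\,+\,b_Y(g)\ge k-r_0$.*

Let $\alpha\in\mathrm{Miss}(f)\cap\Gamma$. Then $f\notin D_\alpha^Y$ and $f$ is not covered by $m_\alpha^Y$. If $g\notin D_\alpha^Y$ and $g$ is not covered by $m_\alpha^Y$, then $m_\alpha^Y\cup\{gf\}$ contradicts (8), as $c_{gf}>0$. So each of the at least $k-r_0$ such colors occurs at $g$ on a vertex counted on the left.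

**Fact 2 (chains).** *Call $f\in Y$ heavy if $f\notin D_\beta^Y$ and $u_f^\beta>0$ for at least $\xi k$ colors $\beta\in\Gamma$; let $\mathrm{He}$ be the set of heavy faces. Then $|\mathrm{He}|\le\frac{2N}{\xi k^2}\,b_Y(Y)$.*

Let $\beta\in\Gamma$, $f\notin D_\beta^Y$, $u_f^\beta>0$, and $\alpha\in\mathrm{Miss}(f)\cap\Gamma$. Then $m_\beta^Y$ covers $f$, so $\beta$ occurs at $f$ and $\beta\ne\alpha$. Start at $f^0=f$ and follow $V_2$-vertices $x_1,x_2,\dots$ in bundles of $E_Y$ colored alternately $\beta,\alpha,\beta,\dots$, with $x_i$ between $f^{i-1}$ and $f^i$, as long as possible. Since $f$ lacks $\alpha$ and each face has at most one vertex of each color, this is a path $f^0,\dots,f^j$ with distinct faces, $j\ge1$. Let $\gamma'$ be the color of $x_j$ and $\gamma''$ the other of the two colors. Then no $\gamma''$-vertex at $f^j$ is in a bundle of $E_Y$.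

*The chain ends at an obstacle: $f^j\in D_{\gamma''}^Y$.* If not, exchange the two colors along the path: let $m'_\beta,m'_\alpha$ be obtained from $m_\beta^Y,m_\alpha^Y$ by exchanging the bundles of the $x_i$. These are matchings of $G_\beta,G_\alpha$: inner faces are covered in both before and after; $f^0\notin D_\alpha^Y$ was uncovered in $m_\alpha^Y$; and $f^j\notin D_{\gamma''}^Y$ was uncovered in $m_{\gamma''}^Y$. Their total weight is $c(m_\alpha^Y)+c(m_\beta^Y)$, so both are maximum by (8). But $m'_\beta$ does not cover $f$, contradicting $u_f^\beta>0$.

*Counting.* The map $(f,\alpha,\beta)\mapsto(f^j,\gamma'',\gamma')$ is injective: from $f^j$ walk back along the alternating path beginning with its $\gamma'$-vertex. Inner faces have both colors, so the first face where the next color is absent from $N(\cdot)$ is $f$; the absent color is $\alpha$, and $\beta$ is the other one. Since $f^j\in D_{\gamma''}^Y$, there are at most $b_Y(Y)$ possible pairs $(f^j,\gamma'')$, and so at most $N\,b_Y(Y)$ images. Each heavy $f$ gives at least $\xi k(k-r_0)\ge\xi k^2/2$ triples.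

**Fact 3 (blossoms).** *Let $X\subseteq Y$, $|X|\ge2$, induce a connected subgraph of $(Y,E_Y)$, let $\gamma\in\Gamma$, $X\cap D_\gamma^Y=\emptyset$, and $u_f^\gamma=0$ for all $f\in X$. Then there is $O\supseteq X$ such that $m_\gamma^Y$ matches all but one of the vertices of $O$ inside $O$.*

Each $e\in E_Y$ inside $X$ is an edge of $G_\gamma$ with $0<c_e\le\sum_{O\supseteq e}z_O^\gamma$, so it lies in some $O$ with $z_O^\gamma>0$. The maximal such sets $O$ are disjoint by laminarity, and edges sharing a face lie in the same one, so a single maximal $O$ contains $X$. Apply complementary slackness.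

### 7.5 Every region in $U$ has a large boundary

*Purpose.* Few faces are heavy, few have many obstacles; on the remaining faces, Fact 3 makes almost all colors behave like near-perfect matchings. That forces small components, and then a dense odd set or many vertices to the exceptional faces.

**Claim.** *For every nonempty $Y\subseteq U$:*
$$b_Y(Y)\ge c^*k|Y|.\tag{9}$$

Let $\mathrm{Di}=\{g\in Y:b_Y(g)\ge\sigma k/s_0\}$, so $|\mathrm{Di}|\le\frac{s_0}{\sigma k}b_Y(Y)$, and let $Q=Y\setminus(\mathrm{He}\cup\mathrm{Di})$.

**(a) Components of $(Q,E_Y[Q])$ have fewer than $s_0$ faces.** Otherwise there is a connected $X\subseteq Q$ with $|X|=s_0$. Call $\gamma$ exceptional if $\gamma\notin\Gamma$, or $X\cap D_\gamma^Y\ne\emptyset$, or $u_f^\gamma>0$ for some $f\in X$ (where $f\notin D_\gamma^Y$). There are at most $r_0+\sigma k+s_0\xi k\le\frac{3\eta k}{8s_0}$ exceptional colors. By Fact 3 a non-exceptional color is missing at no more than one face of $X$. So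
$$s_0k\le\sum_{f\in X}|\mathrm{Miss}(f)|\le N+s_0\cdot\frac{3\eta k}{8s_0}<(A_0+1)k,$$
a contradiction to $s_0\ge A_0+2$.

**(b) For each component $Z$ of $(Q,E_Y[Q])$, the number $\mu(Z)$ of $V_2$-vertices in bundles of $E_Y$ between $Z$ and $\mathrm{He}\cup\mathrm{Di}$ is at least $\sigma k$.** Suppose $\mu(Z)<\sigma k$ and let $s=|Z|<s_0$.

*Case $s=1$, $Z=\{g\}$.* If $g$ is an end of a bundle in $E_Y$, then all $E_Y$-neighbors of $g$ are in $\mathrm{He}\cup\mathrm{Di}$, and Fact 1 gives $\mu(Z)\ge k-r_0-b_Y(g)\ge k-r_0-\sigma k/s_0\ge\sigma k$, a contradiction. (Here $r_0\le\eta k/(8s_0)\le k/32$ and $\sigma\le1/32$.) Otherwise all $E_U$-bundles at $g$ go to $U\setminus Y$, and there is at least one, since $|U|\ge2$ and $(U,E_U)$ is connected. Fact 1 applied with $U$ in place of $Y$ gives $w(g,U\setminus Y)+b_U(g)\ge k-r_0$. As $b_U(g)=\ell(g)$, (7) gives $b_Y(g)\ge k-r_0>\sigma k/s_0$, contradicting $g\notin\mathrm{Di}$.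

*Case $s\ge2$.* Discard the colors that are not in $\Gamma$, or have $Z\cap D_\gamma^Y\ne\emptyset$, or $u_f^\gamma>0$ for some $f\in Z$, or occur on a vertex counted in $\mu(Z)$. These number at most $r_0+\sigma k+s_0\xi k+\sigma k\le\eta k$. For each remaining $\gamma$, Fact 3 gives $O\supseteq Z$. Every face of $Z$ other than at most one is matched by $m_\gamma^Y$, and its partner lies in $Z$, since the $E_Y$-neighbors of $Z$ outside $Z$ are in $\mathrm{He}\cup\mathrm{Di}$ and $\gamma$ does not occur on those bundles. The number of faces of $Z$ so matched is even and at least $s-1$, so $m_\gamma$ has at least $\lfloor s/2\rfloor$ bundles inside $Z$. Different pairs of a color and a bundle give different vertices, so $e_2(Z)\ge(N-\eta k)\lfloor s/2\rfloor$. If $s$ is even, then $e_2(Z)\le s\Delta/2$ gives $\Delta+(1-\eta)k\le\Delta$, a contradiction. If $s\ge3$ is odd, then $Z$ is a set as in the Proposition ($M[Z]$ is connected because $Z$ is connected by bundles), contrary to our assumption.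

**(c) Conclusion.** The vertices counted in $\mu(Z)$ for different $Z$ are distinct neighbors of faces in $\mathrm{He}\cup\mathrm{Di}$. By (b) there are at most $\Delta|\mathrm{He}\cup\mathrm{Di}|/(\sigma k)\le A_0|\mathrm{He}\cup\mathrm{Di}|/\sigma$ components, and by (a) $|Q|\le\frac{s_0A_0}\sigma|\mathrm{He}\cup\mathrm{Di}|$. With Fact 2, the bound on $|\mathrm{Di}|$ and $N\le A_0k$,
$$|Y|\le\Big(1+\frac{s_0A_0}\sigma\Big)|\mathrm{He}\cup\mathrm{Di}|\le\Big(1+\frac{s_0A_0}\sigma\Big)\Big(\frac{2A_0}\xi+\frac{s_0}\sigma\Big)\frac{b_Y(Y)}k,$$
which is (9).

### 7.6 Expansion against small conductance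

*Purpose.* By (9), sets of faces avoiding $B$ send out much conductance inside $U$. A Cheeger-type inequality turns this into a lower bound for $C(f_0,B)$, contrary to (4).

Let $Y\subseteq U\setminus B$ be nonempty. Its faces are not in $\mathrm{Bad}$, so $\ell(f)\le c^*k/2$ for $f\in Y$. By (7) and (9), $w(Y,U\setminus Y)\ge\frac{c^*}2k|Y|$, that is,
$$a(Y,U\setminus Y)\ge\tfrac{c^*}2|Y|.\tag{10}$$
Let $\psi$ be any function on $F_1$ with $\psi(f_0)=1$, $\psi|_B=0$. The sets $\{x\in U:\psi(x)^2>\tau\}$, $\tau\ge0$, avoid $B$. Apply (10) to them (empty sets are trivial) and integrate over $\tau\ge0$. With sums over elements and unordered pairs of $U$,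
$$\frac{c^*}2\sum_x\psi(x)^2\le\sum_{xy}a(x,y)|\psi(x)^2-\psi(y)^2|\le\Big(\sum_{xy}a(x,y)(\psi(x)-\psi(y))^2\Big)^{1/2}\Big(2A_0\sum_x\psi(x)^2\Big)^{1/2},$$
by Cauchy–Schwarz and
$$\sum_{xy}a(x,y)(\psi(x)+\psi(y))^2\le2\sum_{xy}a(x,y)(\psi(x)^2+\psi(y)^2)\le2A_0\sum_x\psi(x)^2.$$
So the energy of $\psi$ is at least $\frac{c^{*2}}{8A_0}\sum_{x\in U}\psi(x)^2\ge\kappa$, since $f_0\in U$ and $\psi(f_0)=1$. As $\psi$ was arbitrary, $C(f_0,B)\ge\kappa$, contradicting (4). This proves Proposition P, and with it Theorems A and B. $\blacksquare$
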